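\title{The aperiodic Domino problem for subshifts of finite type on $\mathbb{Z}^3$}

\begin{abstract}
The aperiodic Domino problem asks whether a given subshift contains a configuration without any nonzero period. We show that for subshifts of finite type on $\mathbb{Z}^3$ this problem is $\Pi^0_1$-complete, and in particular arithmetical, whereas it is $\Sigma^1_1$-complete for sofic subshifts on $\mathbb{Z}^3$ and for subshifts of finite type on $\mathbb{Z}^d$, $d\ge4$. We also show that if a subshift of finite type on $\mathbb{Z}^3$ has no aperiodic configuration, then all its configurations have a period of bounded norm. The proof studies configurations in which every large ball has a short local period. The places where only one direction of local periodicity survives form tubes; tubes of different directions are far apart and are separated by regions with more periods, along which one can cut and glue.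
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $A$ be a finite alphabet and $d\ge1$. A \emph{configuration} is a map $x\colon\mathbb{Z}^d\to A$, and a \emph{pattern} is a map $w\colon P\to A$ whose \emph{support} $P\subseteq\mathbb{Z}^d$ is finite. The pattern $w$ \emph{appears} in $x$ if there is $i\in\mathbb{Z}^d$ with $w_j=x_{i+j}$ for all $j\in P$. For a family $\mathcal{F}$ of patterns, let $X_{\mathcal{F}}$ be the set of configurations in which no element of $\mathcal{F}$ appears. Sets of this form are called \emph{subshifts}. With the product topology, $A^{\mathbb{Z}^d}$ is compact and metrizable, the sets of configurations with a prescribed pattern at a prescribed position form a countable basis, and the subshifts are exactly the closed sets that are invariant under all translations. A subshift $Y\subseteq A^{\mathbb{Z}^d}$ is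
\begin{itemize}
\item \emph{of finite type} (an SFT) if $Y=X_{\mathcal{F}}$ for a finite family $\mathcal{F}$;
\item \emph{sofic} if $Y=\varphi(X)$ for an SFT $X\subseteq A'^{\mathbb{Z}^d}$ and a map $\varphi\colon A'\to A$ applied cell by cell;
\item \emph{effective} if $Y=X_{\mathcal{F}}$ for a recursively enumerable family $\mathcal{F}$.
\end{itemize}
As the input of a decision problem, an SFT is given by the pair $(A,\mathcal{F})$, a sofic subshift by such a pair $(A',\mathcal{F})$ and the map $\varphi$, and an effective subshift by $A$ and a Turing machine enumerating $\mathcal{F}$. The alphabet is arbitrary and is part of the input.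

A vector $v\in\mathbb{Z}^d$ is \emph{broken} at $i$ in $x$ if $x_{i+v}\ne x_i$, and it is \emph{unbroken in} a set $S$ if it is broken at no point of $S$. A \emph{period} of $x$ is a nonzero vector that is broken nowhere, and $x$ is (strongly) \emph{aperiodic} if it has no period. The \emph{aperiodic Domino problem} $\mathbf{AD}$ asks: given a subshift $X$, does $X$ contain an aperiodic configuration?

We measure the difficulty of such a problem by the quantifiers needed to define it. A set of finite objects is $\Sigma^0_n$ (respectively $\Pi^0_n$) if it is defined by $n$ alternating blocks of quantifiers over the integers, the first one existential (respectively universal), applied to a decidable relation. The $\Sigma^0_1$ sets are the recursively enumerable sets, the $\Pi^0_1$ sets are their complements, and every $\Pi^0_n$ set is $\Sigma^0_{n+1}$. A set is \emph{arithmetical} if it is $\Sigma^0_n$ for some $n$. It is $\Sigma^1_1$ if it is defined by an existential quantifier over infinite objects, such as configurations, followed by an arithmetical condition. A set is \emph{hard} for one of these classes if every set of the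 class is its preimage under a computable map, and \emph{complete} if moreover it belongs to the class. A $\Sigma^1_1$-complete set is not arithmetical.

The question whether an SFT is nonempty also begins with ``there is a configuration $x$'', but compactness removes this quantifier: $X_{\mathcal{F}}\ne\emptyset$ if and only if for every $n$ there is a pattern on $[-n,n]^d$ in which no element of $\mathcal{F}$ appears, and this condition is $\Pi^0_1$. The definition of $\mathbf{AD}$ reads $\exists x\in X\ \forall v\ne0\ \exists i\colon x_{i+v}\ne x_i$, so $\mathbf{AD}$ is $\Sigma^1_1$ in every dimension. Here compactness does not apply directly, because aperiodicity can be lost in a limit: on $\mathbb{Z}$, the configuration with a single $1$ among $0$'s is aperiodic, and its translates converge to the constant configuration. Whether the quantifier over $x$ can still be removed depends on the dimension and on the class of subshifts. The known results are the following.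
\begin{itemize}
\item On $\mathbb{Z}^2$, $\mathbf{AD}$ is $\Pi^0_1$-complete for SFTs, for sofic subshifts and for effective subshifts.
\item On $\mathbb{Z}^d$ with $d\ge3$, $\mathbf{AD}$ is $\Sigma^1_1$-complete for sofic and for effective subshifts.
\item On $\mathbb{Z}^d$ with $d\ge4$, $\mathbf{AD}$ is $\Sigma^1_1$-complete for SFTs.
\end{itemize}
The question we answer comes from Callard and Hellouin de Menibus \cite{CH}: \emph{is $\mathbf{AD}$ arithmetical for SFTs on $\mathbb{Z}^3$?} Since sofic subshifts are cellwise images of SFTs, one might guess that the hardness of the sofic case carries over. But an aperiodic point of $X$ may have a periodic image in $\varphi(X)$, so $\mathbf{AD}$ for $\varphi(X)$ is not $\mathbf{AD}$ for $X$, and in fact the SFT case is as low as in dimension two.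

\subsection{Results}

Throughout, $|\cdot|$ is the Euclidean norm and $B(c,R)=\{i\in\mathbb{Z}^3:|i-c|\le R\}$ for $c\in\mathbb{R}^3$.

\begin{theorem}\label{thm:A}
The set of pairs $(A,\mathcal{F})$ such that the $\mathbb{Z}^3$-SFT $X_{\mathcal{F}}\subseteq A^{\mathbb{Z}^3}$ contains an aperiodic configuration is $\Pi^0_1$, and in fact $\Pi^0_1$-complete. In particular it is $\Sigma^0_2$, hence arithmetical.
\end{theorem}

\begin{theorem}\label{thm:B}
If a $\mathbb{Z}^3$-SFT $X$ contains no aperiodic configuration, then there is $N$ such that every $x\in X$ has a period of norm at most $N$.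
\end{theorem}

Theorem~\ref{thm:B} is the substitute for compactness. To see how the two theorems are related, consider for an SFT $X=X_{\mathcal{F}}$ and integers $M,R\ge1$ the statement
\begin{equation}\label{eq:S}
S(M,R):\quad\text{for every $x\in X$, some $v$ with $0<|v|\le M$ is unbroken in $B(0,R)$.}
\end{equation}
By compactness, $S(M,R)$ fails if and only if for every $n\ge R+M$ there is a pattern on $[-n,n]^3$ in which no element of $\mathcal{F}$ appears and all $v$ with $0<|v|\le M$ are broken in $B(0,R)$. So $S(M,R)$ is $\Sigma^0_1$, uniformly in $(A,\mathcal{F})$, $M$ and $R$. A configuration has no period of norm at most $M$ exactly when these finitely many $v$ are all broken in some ball $B(0,R)$. Hence Theorem~\ref{thm:B} says that $X$ contains an aperiodic configuration if and only if $\forall M\,\exists R\ \neg S(M,R)$, which is already a $\Pi^0_3$ condition. To reach $\Pi^0_1$ we must replace the quantifier $\exists R$ by computable bounds, and for this reason all constants below are explicit.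

Section~\ref{sec:examples} shows the mechanism on examples. Sections~\ref{sec:local}--\ref{sec:layers} analyze configurations in which every large ball has a short unbroken vector. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and Theorem~\ref{thm:A} in Section~\ref{sec:A}.

\section{Periods that escape to infinity}\label{sec:examples}

In dimension one the analog of Theorem~\ref{thm:B} holds for every subshift, for a reason that we shall use again in Section~\ref{sec:layers}.

\begin{lemma}\label{lem:Z}
A subshift $Y\subseteq A^{\mathbb{Z}}$ all of whose points have a period is finite.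
\end{lemma}

\begin{proof}
Call a word \emph{admissible} if it appears in a point of $Y$. Suppose first that for some $n$ every admissible word of length $n$ has a unique admissible extension by one letter on the right. Send each admissible word of length $n$ to the last $n$ letters of its extension. This map is surjective, because every admissible word can be extended on the left, so it is a bijection of a finite set. Hence $n$ consecutive letters determine a point of $Y$ in both directions, and $Y$ is finite. Otherwise, for every $n$ there are two points of $Y$ that agree on $[-n,0)$ and differ at $0$, and by compactness there are $\theta,\theta'\in Y$ that agree on $(-\infty,0)$ and differ at $0$. If $k\ge1$ is a common period, then $\theta_0=\theta_{-k}=\theta'_{-k}=\theta'_0$, a contradiction.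
\end{proof}

In dimension three the statement fails for general subshifts. The next example shows why, and how the finite type condition repairs it. Let $e_1,e_2,e_3$ be the standard basis; the \emph{height} of $i$ is, for now, its third coordinate.

\begin{example}[two directions]\label{ex:two}
Let $A=\{0,1\}$. For $n\ge2$ let $x^{(n)}$ be the indicator function of the union of the lines $\mathbb{Z}e_1+kne_2$ and $\mathbb{Z}e_2+kne_1+ne_3$, $k\in\mathbb{Z}$. Distinct lines are at distance at least $n$. A period $v$ preserves the set $\{0,n\}$ of heights at which $1$'s occur, so $v_3=0$, and then heights $0$ and $n$ give $v_2\in n\mathbb{Z}$ and $v_1\in n\mathbb{Z}$. So the shortest periods, $\pm ne_1$ and $\pm ne_2$, have norm $n$.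

Let $Y$ be the closure of the set of all translates of all $x^{(n)}$. A limit of translates of a fixed $x^{(n)}$ keeps the period $ne_1$. A limit of translates of $x^{(n)}$ with $n\to\infty$ contains at most one line, since a ball of radius less than $n/2$ meets at most one line of $x^{(n)}$; it has the period $e_1$ or $e_2$. So the subshift $Y$ has no aperiodic point, and its shortest periods are unbounded. The obstruction to aperiodicity is that the two directions never stay at bounded distance.

Now let $X$ be an SFT whose forbidden patterns have supports of diameter at most $D_0$, and suppose $x^{(n)}\in X$ for some $n>D_0$. Let $b=D_0+1$ and let $y$ be the indicator function of $\mathbb{Z}e_1\cup(\mathbb{Z}e_2+be_3)$. A translated support $P$ meets at most one of these two lines. If it meets the first, then $y=x^{(n)}$ on $P$. If it meets the second, $y$ on $P$ looks like $x^{(n)}$ on $P+(n-b)e_3$. If it meets neither, $y$ vanishes on $P$, and $x^{(n)}$ vanishes on a translate of $P$ at large height. So $y\in X$. Let $v\neq0$. If $v\notin\mathbb{Z}e_1$, then $y_0=1$ and $y$ vanishes at $v$ or at $-v$, so $v$ is broken at $0$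 or at $-v$. If $v\in\mathbb{Z}e_1$, then $v$ is broken at $be_3$. Thus every $v\ne0$ is broken in $B(0,|v|+D_0+1)$, a bound that does not depend on $n$.
\end{example}

Two operations produced $y$: we removed lines until each direction had no period transverse to it, and we shortened the empty slab between the two directions. In Example~\ref{ex:two} both can be done layer by layer. With three independent directions this is no longer possible.

\begin{example}[three directions]\label{ex:three}
For even $n$ let $x$ be the indicator function of the set of $i$ with $(i_2,i_3)\equiv(0,n)$, or $(i_1,i_3)\equiv(n,0)$, or $(i_1,i_2)\equiv(0,n)$ modulo $2n$. This is a union of lines in the directions $e_1,e_2,e_3$ at mutual distance at least $n$, and the point $(n/2,n/2,n/2)$ is at distance at least $n/2$ from all of them. So if $n>2D_0$, the argument above shows that an SFT containing $x$ contains the same $y$. But every horizontal layer meets lines of direction $e_3$, so no empty slab separates the $e_1$-lines from the $e_2$-lines. To isolate the line $\mathbb{Z}e_1+ne_3$ one looks along $e_1$: in the coordinates $(i_2,i_3)$ this line becomes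 the point $(0,n)$, the lines of the other directions become the lines $i_3\in2n\mathbb{Z}$ and $i_2\in n+2n\mathbb{Z}$, and they cut out the square $(-n,n)\times(0,2n)$ around the point. Over a square annulus inside this cell $x$ vanishes, and one can cut along this annulus.
\end{example}

In these examples the lines and the constant background are given. In a general SFT we shall only know that every ball of a large radius $r$ has an unbroken vector of norm at most $M$. Section~\ref{sec:local} attaches to each point $c$ the space $F(c)$ spanned by the short vectors that are unbroken near $c$. Points where $F(c)$ has dimension one play the role of the lines, and points where it has dimension three form a periodic background. The new phenomenon is the intermediate case, \emph{walls}, where $F(c)$ is a plane. A wall could link two far-away lines and forbid any cut between them. The core of the proof is to show that walls are absent from the regions where we want to cut.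

\section{Local periods}\label{sec:local}

We fix an SFT $X=X_{\mathcal{F}}\subseteq A^{\mathbb{Z}^3}$ and an integer $M\ge1$. A \emph{rational line} or \emph{rational plane} is a $\mathbb{Q}$-subspace of $\mathbb{Q}^3$ of dimension $1$ or $2$. For a subspace $E$ of $\mathbb{Q}^3$ we write $E_{\mathbb{Z}}=E\cap\mathbb{Z}^3$, and $E_{\mathbb{R}}$ for its real span.

\subsection{Constants}

Only finitely many subspaces occur. Let $\mathcal{V}=\{v\in\mathbb{Z}^3:0<|v|\le M\}$ be the set of \emph{short} vectors, let $\mathcal{L}$ and $\mathcal{Q}$ be the sets of rational lines and planes spanned by short vectors, and let $\widehat{\mathcal{L}}=\mathcal{L}\cup\{\Pi\cap\Pi':\Pi\ne\Pi'\in\mathcal{Q}\}$.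

The group $\mathbb{Z}b$ generated by a linearly independent set $b\subseteq\mathcal{V}$ may be smaller than $(\operatorname{span}b)_{\mathbb{Z}}$, and it depends on $b$, not only on its span. To work with lattices that depend only on the subspace, let $K\ge1$ be the product of the indices of $\mathbb{Z}b$ in $(\operatorname{span}b)_{\mathbb{Z}}$ over all such $b$; then $K(\operatorname{span}b)_{\mathbb{Z}}\subseteq\mathbb{Z}b$ for every $b$. For $\ell\in\widehat{\mathcal{L}}$ let $\hat\ell$ be $K$ times a generator of $\ell_{\mathbb{Z}}$, so that $K\ell_{\mathbb{Z}}=\mathbb{Z}\hat\ell$. For $\Pi\in\mathcal{Q}$ let $L_\Pi=K\Pi_{\mathbb{Z}}$, a subgroup of index $K^2$ in $\Pi_{\mathbb{Z}}$. The group $\mathbb{Z}^3/\Pi_{\mathbb{Z}}$ is torsion-free of rank one, so there is a surjective linear form $h_\Pi\colon\mathbb{Z}^3\to\mathbb{Z}$ with kernel $\Pi_{\mathbb{Z}}$; we fix one and extend it to $\mathbb{R}^3$. Its Euclidean operator norm satisfies $\|h_\Pi\|\ge1$, since its coefficients are integers, not all zero.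

The next constant bounds all the lattice geometry. Items (C3)--(C5) are the discrete forms of three facts about $\mathbb{R}^3$: two nonparallel planes meet, a plane meets a transverse line, and two nonparallel lines are as close as their heights allow.

\begin{lemma}\label{lem:C}
There is an integer $C$, computable from $M$, with the following properties.
\begin{itemize}
\item[(C1)] $C\ge3M$, $C\ge4K$, $|\hat\ell|\le C$ for $\ell\in\widehat{\mathcal{L}}$, and for each $\Pi\in\mathcal{Q}$ we have $\|h_\Pi\|\le C$ and there is $z_\Pi\in\mathbb{Z}^3$ with $h_\Pi(z_\Pi)=1$ and $|z_\Pi|\le C$.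
\item[(C2)] If $d\in\widehat{\mathcal{L}}$ and $d\subset\Pi\in\mathcal{Q}$, there is $g$ with $L_\Pi=\mathbb{Z}\hat d\oplus\mathbb{Z}g$ and $|g|\le C$ such that the $g$-coordinate of every $w\in L_\Pi$ has absolute value at most $C|w|$.
\item[(C3)] If $\Pi\ne\Pi'$ are in $\mathcal{Q}$, any coset of $L_\Pi$ and any coset of $L_{\Pi'}$ in $\mathbb{Z}^3$ contain points at distance at most $C$.
\item[(C4)] The same holds for cosets of $L_\Pi$ and of $\mathbb{Z}\hat\ell$ if $\ell\in\mathcal{L}$, $\Pi\in\mathcal{Q}$ and $\ell\not\subset\Pi$.
\item[(C5)] If $\ell\ne\ell'$ are in $\widehat{\mathcal{L}}$ and lie in $\Pi\in\mathcal{Q}$, then $u+\mathbb{Z}\hat\ell$ and $u'+\mathbb{Z}\hat\ell'$ contain points at distance at most $C(1+|h_\Pi(u-u')|)$.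
\item[(C6)] Every class of $\Pi_{\mathbb{Z}}/L_\Pi$, $\Pi\in\mathcal{Q}$, has a representative of norm at most $C$.
\end{itemize}
\end{lemma}

\begin{proof}
Each item concerns finitely many explicit subspaces and is preserved when $C$ grows, so it suffices to find a computable bound for each instance. For (C1) and (C6) one lists the vectors in question. For (C2), $\hat d$ is primitive in $L_\Pi=K\Pi_{\mathbb{Z}}$, so the Euclidean algorithm completes it to a basis $(\hat d,g)$, and the $g$-coordinate is an explicit linear form on $\Pi_{\mathbb{R}}$. For (C3) and (C4), the group $G=L_\Pi+L_{\Pi'}$ or $G=L_\Pi+\mathbb{Z}\hat\ell$ has finite index in $\mathbb{Z}^3$. The differences of points of the two cosets form a coset of $G$, so it suffices that $C$ bounds the norms of a list of representatives of $\mathbb{Z}^3/G$. For (C5), write $u-u'=h_\Pi(u-u')z_\Pi+u_0$ with $u_0\in\Pi_{\mathbb{Z}}$. Moving inside the two cosets changes $u_0$ by an arbitrary element of $\mathbb{Z}\hat\ell+\mathbb{Z}\hat\ell'$, which has finite index in $\Pi_{\mathbb{Z}}$, so $u_0$ can be replaced by one of finitely many representatives.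
\end{proof}

A \emph{test vector} is a vector $g\in K\mathbb{Z}^3$ with $|g|\le C$. The vectors $Ke_j$, the vectors $\hat\ell$ and the vectors $g$ of (C2) are test vectors. A test vector lying in a subspace $E$ lies in $KE_{\mathbb{Z}}$. Every $\Pi\in\mathcal{Q}$ contains a line of $\mathcal{L}$, so by (C2) the lattice $L_\Pi$ has a basis of test vectors.

Let $D_0\ge1$ be an integer bounding the diameters of the supports of the forbidden patterns, and put
\[
D=CD_0+2,\qquad N_0=|A|^{K^2(D-1)},\qquad s=4C,\qquad r=r(M)=1000C^3+CN_0+10CD .
\]
For each $\Pi\in\mathcal{Q}$, the values of $h_\Pi$ on a translated support differ by at most $CD_0=D-2$. All these numbers are computable from $(A,\mathcal{F},M)$. We shall use $r$ only through the inequalities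
\begin{equation}\label{eq:ineq}
r-s\ge C(1+C^2)\ge7C,\qquad r-s-C\ge900C^2+10D,\qquad \Delta:=\frac{r-s}{C}-1\ge N_0+3D,
\end{equation}
which hold because $C\ge4$, $r-s-C\ge995C^3+10CD$ and $\Delta=1000C^2+N_0+10D-5$.

\subsection{Tubes and walls}

\begin{definition}
For a configuration $x$, a point $c\in\mathbb{Z}^3$ and $t\ge0$, let $V_t(c)$ be the set of short vectors unbroken in $B(c,t)$, and let $F(c)=F(x,c)=\operatorname{span}V_s(c)$. The configuration $x$ is \emph{covered} if $V_r(c)\ne\emptyset$ for all $c\in\mathbb{Z}^3$. For $\ell\in\mathcal{L}$ let $\Gamma_\ell=\Gamma_\ell(x)=\{c:F(x,c)=\ell\}$, and let $\operatorname{Dir}(x)=\{\ell\in\mathcal{L}:\Gamma_\ell(x)\ne\emptyset\}$ be the set of \emph{directions} of $x$.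
\end{definition}

Since $s+M\le5C$, the space $F(x,c)$ depends only on the pattern $j\mapsto x_{c+j}$, $j\in B(0,5C)$. If $F(c)$ is a line or a plane, it belongs to $\mathcal{L}$ or $\mathcal{Q}$. If $x$ is covered, then $\dim F(c)\ge1$ everywhere, as $V_r(c)\subseteq V_s(c)$. The point of the definition is the gap between the two scales: $F$ is read at the small scale $s$, while the hypothesis holds at the large scale $r$. Where $F(c)$ is a line, the vector provided at scale $r$ has no choice but to lie on that line, and it then controls a whole ball of radius $r$.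

The first lemma turns unbroken short vectors into invariance under a lattice.

\begin{lemma}\label{lem:path}
Let $c\in\mathbb{R}^3$, let $V'\subseteq\mathcal{V}$ be unbroken in $B(c,t)$, and let $E=\operatorname{span}V'$. If $i,i'\in B(c,t-C)$ and $i'-i\in KE_{\mathbb{Z}}$, then $x_i=x_{i'}$. Likewise, if $Ke_1,Ke_2,Ke_3$ are unbroken in $B(c,t)$, then $x_i=x_{i'}$ for all $i,i'\in B(c,t-C)$ with $i'-i\in K\mathbb{Z}^3$.
\end{lemma}

\begin{proof}
Choose a basis $(b_k)$ of $E$ in $V'$ and write $i'-i=\sum n_kb_k$ with $n_k\in\mathbb{Z}$. As $\tau$ goes from $0$ to $1$, the point $i+\sum\lfloor\tau n_k\rfloor b_k$ goes from $i$ to $i'$ by steps $\pm b_k$, simultaneous jumps being made one at a time. At each moment every coefficient differs from $\tau n_k$ by at most $1$, so every visited point is within $\sum|b_k|\le3M\le C$ of the segment $[i,i']$, and hence lies in $B(c,t)$. A step joins $j$ and $j+b_k$ with $j\in B(c,t)$, so it does not change the value of $x$. The second claim is proved in the same way with $b_k=Ke_k$, since $3K\le C$.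
\end{proof}

\begin{lemma}\label{lem:near}
If $|a-a'|\le C$ and $g$ is a test vector in $F(a)+F(a')$, then $g$ is unbroken at $a$.
\end{lemma}

\begin{proof}
The set $V_s(a)\cup V_s(a')$ spans $F(a)+F(a')$ and is unbroken in $B(a,3C)$. Apply Lemma~\ref{lem:path} to $a,a+g\in B(a,2C)$.
\end{proof}

\begin{lemma}[tubes]\label{lem:tube}
Let $x$ be covered and $c\in\Gamma_\ell$. Then $c+\mathbb{Z}\hat\ell\subseteq\Gamma_\ell$, and $\ell\subseteq F(c')$ whenever $|c-c'|\le r-s$. In particular, points of $\Gamma_\ell$ and $\Gamma_{\ell'}$ with $\ell\ne\ell'$ are at distance greater than $r-s$.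
\end{lemma}

\begin{proof}
Pick $v\in V_r(c)$. Then $v\in V_s(c)\subseteq\ell$, so $v$ spans $\ell$. If $|c-c'|\le r-s$, then $B(c',s)\subseteq B(c,r)$, so $v\in V_s(c')$ and $\ell\subseteq F(c')$. By Lemma~\ref{lem:path} with $V'=\{v\}$ and $t=r$, we have $x_i=x_{i\pm\hat\ell}$ for all $i\in B(c,5C)$, because $6C\le r-C$. So $x$ has the same pattern on the $5C$-balls around $c$ and $c\pm\hat\ell$, and $F(c\pm\hat\ell)=\ell$. Iterate.
\end{proof}

The next lemma is the tool for walls: a break of a test vector on a wall travels along the wall, and only a tube contained in the wall can stop it.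

\begin{lemma}[walls]\label{lem:wall}
Let $x$ be covered and let the test vector $g$ be broken at $i$. Then $g\notin F(i)$, so $F(i)$ is a line or a plane. If $F(i)=\Pi'$ is a plane and $e\in\Pi'$ is a test vector, then $g$ is broken at $i+e$, and either $F(i+e)=\Pi'$ or $i+e\in\Gamma_{\ell'}$ for a line $\ell'\subset\Pi'$.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:near} with $a=a'=i$. The points $i,i+e,i+g,i+g+e$ lie in $B(i,2C)$, so Lemma~\ref{lem:path} in $B(i,s)$ gives $x_i=x_{i+e}$ and $x_{i+g}=x_{i+g+e}$; hence $g$ is broken at $i+e$. If $F(i+e)\not\subseteq\Pi'$, then $F(i)+F(i+e)=\mathbb{Q}^3$, and $g$ is unbroken at $i+e$ by Lemma~\ref{lem:near}. So $0\ne F(i+e)\subseteq\Pi'$.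
\end{proof}

The step from ``not contained in $\Pi'$'' to ``spans everything together with $\Pi'$'' is where dimension three enters. The second alternative does occur: for $M=1$ and $x$ the indicator function of the half-plane $\{i_3=0,\ i_2\ge0\}$, which has the period $e_1$, we have $F(c)=\mathbb{Q}e_1+\mathbb{Q}e_2$ at $c=ne_2$ for large $n$, while $F(0)=\mathbb{Q}e_1$, because $\pm e_2$ and $\pm e_3$ are broken near $0$. The wall ends at a tube.

\subsection{At most one direction}

\begin{proposition}\label{prop:one}
If $x$ is covered and $|\operatorname{Dir}(x)|\le1$, then $x$ has a period of norm at most $C$.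
\end{proposition}

\begin{proof}
Since $L_\Pi$ has a basis of test vectors, Lemma~\ref{lem:wall} can be iterated along a coset of $L_\Pi$ as long as the second alternative is excluded.

Let $\operatorname{Dir}(x)=\emptyset$. Then walls never end, and two walls of different directions would meet. Precisely, if $Ke_1$ is not a period, it is broken at some $i$, and $F(i)=\Pi$ is a plane. By Lemma~\ref{lem:wall}, $Ke_1$ is broken and $F=\Pi$ on all of $i+L_\Pi$. Let $e\ne0$ be a test vector in $\Pi$ and suppose that it is broken at $i'$. Then $F(i')=\Pi'$ is a plane not containing $e$, so $\Pi'\ne\Pi$, and $F=\Pi'$ on $i'+L_{\Pi'}$. By (C3) there are $u\in i+L_\Pi$ and $u'\in i'+L_{\Pi'}$ with $|u-u'|\le C$. As $F(u)+F(u')=\mathbb{Q}^3$, Lemma~\ref{lem:near} says that $Ke_1$ is unbroken at $u$, a contradiction. So $e$ is a period.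

Let $\operatorname{Dir}(x)=\{\ell\}$ and suppose that $\hat\ell$ is broken at $i$. Then $\ell\not\subseteq F(i)$, so $F(i)$ is not a line, and $F(i)=\Pi'$ is a plane not containing $\ell$. The second alternative of Lemma~\ref{lem:wall} would give a direction contained in $\Pi'$, and there is none; so $F=\Pi'$ on $i+L_{\Pi'}$. Let $c\in\Gamma_\ell$. By (C4), some point of $i+L_{\Pi'}$ is within $C\le r-s$ of $c+\mathbb{Z}\hat\ell\subseteq\Gamma_\ell$, so $\ell\subseteq\Pi'$ by Lemma~\ref{lem:tube}, a contradiction. So $\hat\ell$ is a period.
\end{proof}

A covered configuration without short periods therefore has at least two directions. Either they span $\mathbb{Q}^3$, as in Example~\ref{ex:three}, or they span a plane, as in Example~\ref{ex:two}.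

\section{Directions spanning $\mathbb{Q}^3$}\label{sec:three}

\begin{proposition}\label{prop:three}
Let $x\in X$ be covered, with $\operatorname{Dir}(x)$ not contained in a plane. Put $T_0=10C^2+D+1$ and $c_0=C+(T_0+C^2)C$. Then there is $y\in X$ in which every $v\ne0$ is broken at some point of $B(0,c_0+5C+|v|)$. In particular $y$ is aperiodic.
\end{proposition}

The plan follows Example~\ref{ex:three}. We choose two closest tubes of different directions $p$ and $q$, look along $p$, and show that a fully periodic shell surrounds the $p$-tube. Outside the shell we replace $x$ by the periodic background. We do the same for $q$, and put the two pieces on top of each other at bounded distance. In this section $x$ is as in the proposition, and $F$, $\Gamma_\ell$ refer to $x$ unless another configuration is named.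

\subsection{The closest pair of axes}

For $\ell\in\operatorname{Dir}(x)$, an \emph{$\ell$-axis} is an affine line $c+\ell_{\mathbb{R}}$ with $c\in\Gamma_\ell$. By Lemma~\ref{lem:tube}, each of its points is within $C/2$ of $\Gamma_\ell$. If $c\in\Gamma_\ell$, $c'\in\Gamma_{\ell'}$ and $\ell\ne\ell'$, the distance of the two axes is the distance of the parallel planes $c+\Pi_{\mathbb{R}}$ and $c'+\Pi_{\mathbb{R}}$ with $\Pi=\ell+\ell'\in\mathcal{Q}$, namely $|h_\Pi(c-c')|/\|h_\Pi\|$. These numbers lie in a finite union of sets $\mathbb{Z}/\|h_\Pi\|$, so there is a least one, $\rho$. Two axes at distance $\rho$ give points of $\Gamma_\ell$ and $\Gamma_{\ell'}$ at distance at most $\rho+C$, so Lemma~\ref{lem:tube} and \eqref{eq:ineq} give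
\begin{equation}\label{eq:rho}
\rho>r-s-C\ge900C^2+10D .
\end{equation}
All comparisons of $\rho$ with multiples of $C$, $C^2$ and $D_0<D$ below follow from \eqref{eq:rho}. There is no upper bound on $\rho$, which is why the final step must bring the two tubes together.

Let $\rho$ be attained by the $p$-axis $\Lambda_p$ through $\alpha\in\Gamma_p$ and the $q$-axis $\Lambda_q$ through $\beta\in\Gamma_q$. Put $\Pi=p+q$ and $h=\pm h_\Pi$, the \emph{height}, with the sign such that $a:=h(\alpha)<b:=h(\beta)$. Then $b-a=\rho\|h\|\ge\rho$.

\begin{lemma}\label{lem:gap}
If $\ell\subset\Pi$, no point of $\Gamma_\ell$ has height in $(a,b)$.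
\end{lemma}

\begin{proof}
The axis through such a point would be at distance less than $(b-a)/\|h\|=\rho$ from $\Lambda_p$ if $\ell\ne p$, and from $\Lambda_q$ if $\ell=p$.
\end{proof}

\subsection{The cell and its depth function}

Let $\pi$ be the orthogonal projection of $\mathbb{R}^3$ onto the Euclidean plane $p_{\mathbb{R}}^\perp$, and $\bar\alpha=\pi(\alpha)$. A \emph{trace} is the image under $\pi$ of an $\ell$-axis with $\ell\ne p$; it is an affine line of the plane with direction $\pi(\ell_{\mathbb{R}})$. The distance from a line $u+p_{\mathbb{R}}$ to an $\ell$-axis is the distance from $\pi(u)$ to its trace. In particular $\pi(c)$ is at distance at least $\rho$ from every trace if $c\in\Gamma_p$.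

Each trace has a unit normal $\nu$ pointing to the side that contains $\bar\alpha$. Let $\mathcal{N}$ be the set of these normals; it is finite since $\operatorname{Dir}(x)$ is. The traces with a given normal $\nu$ come from one plane $p+\ell$, so their distances to $\bar\alpha$ are multiples of $1/\|h_{p+\ell}\|$, and there is a least one, $d_\nu\ge\rho$. For $\xi\in p_{\mathbb{R}}^\perp$ define the \emph{depth}
\[
\operatorname{dep}(\xi)=\min_{\nu\in\mathcal{N}}\bigl(d_\nu+\nu\cdot(\xi-\bar\alpha)\bigr),
\]
which is the minimum over all traces of the signed distance from $\xi$ to the trace, counted positively on the side of $\bar\alpha$. The \emph{$p$-cell} is the convex polygon $\{\operatorname{dep}>0\}$, possibly unbounded (Figure~\ref{fig:cell}). For $i\in\mathbb{R}^3$ we write $\operatorname{dep}(i)=\operatorname{dep}(\pi(i))$. As $h$ vanishes on $p$, it is also a function on the plane.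

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!25,even odd rule] (-3.5,-3.5) rectangle (3.5,2.5) (-1.5,-1.5) rectangle (1.5,0.5);
\draw[thick] (-5,3) -- (5,3) node[right] {$h=b$};
\draw[thick] (-5,-4) -- (5,-4);
\draw[thick] (-4,-4.7) -- (-4,3.7);
\draw[thick] (4,-4.7) -- (4,3.7);
\draw[dashed] (-5,0) -- (5,0) node[right] {$h=a$};
\fill (0.6,0) circle (3pt) node[below right] {$\bar\alpha$};
\fill (-1,0) circle (3pt) node[below] {$\bar\alpha^*$};
\fill (0,-1) circle (3pt);
\draw[<->] (0.6,0.15) -- (0.6,2.95) node[midway,right] {$\rho$};
\end{tikzpicture}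
\caption{The view along the direction $p$. Tubes of direction $p$ project to points (dots), tubes of the other directions to lines (thick), which bound the cell around $\bar\alpha$; the top line comes from the closest $q$-axis. The dots inside the cell are at distance at least $\rho$ from all thick lines and have height at most $a$; $\bar\alpha^*$ is an extreme dot of height $a$. Over the shaded shell the configuration coincides with a $K\mathbb{Z}^3$-periodic one.}
\label{fig:cell}
\end{figure}

\begin{lemma}\label{lem:dep}
\begin{itemize}
\item[(a)] The function $\operatorname{dep}$ is concave and $1$-Lipschitz on $\mathbb{R}^3$, constant along $p$, and at least $\rho$ on $\Lambda_p$. If $\operatorname{dep}(i)>0$, it is the distance from $\pi(i)$ to the nearest trace.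
\item[(b)] Along every affine line of the plane $p_{\mathbb{R}}^\perp$, $\operatorname{dep}$ tends to $-\infty$ in at least one of the two directions.
\item[(c)] If $\operatorname{dep}(i)>0$, then $h(i)<b$.
\item[(d)] If $i\in\mathbb{Z}^3$ and $\operatorname{dep}(i)>0$, then $i\notin\Gamma_\ell$ for $\ell\ne p$; if moreover $i\in\Gamma_p$, then $\operatorname{dep}(i)\ge\rho$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A minimum of finitely many $1$-Lipschitz affine functions is concave and $1$-Lipschitz; where all signed distances are positive they are distances. (b) This is where the hypothesis on $\operatorname{Dir}(x)$ is used: if all traces were parallel, all directions would lie in $p+q$. So $\mathcal{N}$ contains nonparallel $\nu_1,\nu_2$. For a direction $\theta\ne0$ we have $\nu_k\cdot\theta\ne0$ for some $k$, and $\operatorname{dep}(\xi+t\theta)\le d_{\nu_k}+\nu_k\cdot(\xi-\bar\alpha)+t\,\nu_k\cdot\theta$. (c) The line $\{h=b\}=\pi(\Lambda_q)$ is a trace, and $\bar\alpha$ lies on its side $\{h<b\}$. (d) If $i\in\Gamma_\ell$ with $\ell\ne p$, then $\pi(i)$ lies on a trace, so $\operatorname{dep}(i)\le0$. The second claim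 follows from (a) and the remark on distances above.
\end{proof}

\subsection{Walls inside the cell}

A wall inside the cell can only be stopped by a $p$-tube, by Lemma~\ref{lem:dep}(d). We first show that it must contain $p$: otherwise it runs into $\Lambda_p$ transversally. We then show that it cannot reach the boundary of the cell: there it would run transversally into a tube of another direction.

\begin{lemma}\label{lem:contains}
If a test vector $g$ is broken at $i$ and $\operatorname{dep}(i)\ge4C$, then $p\subseteq F(i)$.
\end{lemma}

\begin{proof}
If $F(i)$ is a line, it is $p$ by Lemma~\ref{lem:dep}(d). Suppose that $F(i)=\Pi'$ is a plane not containing $p$. Then $i+\Pi'_{\mathbb{R}}$ meets $\Lambda_p$ in a point $o$. Let $(f,f')$ be a basis of test vectors of $L_{\Pi'}$ and write $o-i=\lambda f+\lambda'f'$ with $\lambda,\lambda'\in\mathbb{R}$. As in Lemma~\ref{lem:path}, the points $i+\lfloor\tau\lambda\rfloor f+\lfloor\tau\lambda'\rfloor f'$, $0\le\tau\le1$, give a path $i=u_0,\dots,u_n$ with steps $\pm f,\pm f'$ that stays within $2C$ of $[i,o]$ and ends within $2C$ of $o$. Since $\operatorname{dep}(i)\ge4C$ and $\operatorname{dep}(o)\ge\rho$,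 concavity gives $\operatorname{dep}\ge4C$ on $[i,o]$, so $\operatorname{dep}(u_j)\ge2C>0$. By induction with Lemma~\ref{lem:wall}, $g$ is broken at $u_j$ and $F(u_j)=\Pi'$: the alternative $u_j\in\Gamma_{\ell'}$ with $\ell'\subset\Pi'$ has $\ell'\ne p$ and contradicts Lemma~\ref{lem:dep}(d). Now $u_n$ is within $3C\le r-s$ of $\Gamma_p$, so $p\subseteq F(u_n)=\Pi'$ by Lemma~\ref{lem:tube}, a contradiction.
\end{proof}

\begin{lemma}\label{lem:ends}
Let a test vector $g$ be broken at $i$, with $\operatorname{dep}(i)\ge4C$ and $F(i)=\Pi'$ a plane, and let $L_{\Pi'}=\mathbb{Z}\hat p\oplus\mathbb{Z}g'$ as in (C2). Let $\varepsilon=\pm1$ and $u_j=i+j\varepsilon g'$. If there is $j\ge1$ with $\operatorname{dep}(u_j)<4C$ and $J$ is the least such $j$, then $u_j\in\Gamma_p$ for some $j$ with $1\le j<J$.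
\end{lemma}

\begin{proof}
Note that $p\subset\Pi'$ by Lemma~\ref{lem:contains}. Suppose the conclusion fails. We have $\operatorname{dep}(u_j)\ge4C$ for $j<J$ and $3C\le\operatorname{dep}(u_J)<4C<\rho$. By Lemma~\ref{lem:dep}(d), no $u_j$ with $1\le j\le J$ lies in any $\Gamma_{\ell'}$, and neither does any $u_J+n\hat p$, which has the same depth as $u_J$. So Lemma~\ref{lem:wall}, applied along $\varepsilon g'$ and then along $\pm\hat p$, gives $F(u_J+n\hat p)=\Pi'$ for all $n\in\mathbb{Z}$. Let $\pi(\Lambda)$ be a trace at distance less than $4C$ from $\pi(u_J)$, with $\Lambda$ an $\ell$-axis, $\ell\neq p$. The lines $u_J+p_{\mathbb{R}}$ and $\Lambda$ are at distance less than $4C$, so some $u_J+n\hat p$ is within $5C\le r-s$ of $\Gamma_\ell$. Hence $\ell\subset\Pi'$, so $\Pi'=p+\ell$ and $\pi(g')$ is parallel to $\pi(\Lambda)$. Then $\pi(i)$ and $\pi(u_J)$ have the same distance to $\pi(\Lambda)$, which is less than $4C\le\operatorname{dep}(i)$. This contradicts Lemma~\ref{lem:dep}(a).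
\end{proof}

So a wall in the cell that heads for the boundary meets a $p$-tube first. Two regions contain no $p$-tube, and a wall starting in one of them can be followed to the boundary without leaving it.

\begin{lemma}\label{lem:clear}
Let $\operatorname{dep}(i)\ge4C$ and suppose that (a) $a<h(i)<b$, or (b) $\operatorname{dep}(i)<\rho$. Then every test vector is unbroken at $i$.
\end{lemma}

\begin{proof}
Suppose that $g$ is broken at $i$. We have $i\notin\Gamma_p$, by Lemma~\ref{lem:gap} in case (a) and by Lemma~\ref{lem:dep}(d) in case (b). By Lemmas~\ref{lem:wall} and~\ref{lem:contains}, $F(i)=\Pi'$ is a plane containing $p$. Let $g'$, $u_j$, $J$ be as in Lemma~\ref{lem:ends}; note that $\pi(g')\ne0$. It suffices to find $\varepsilon$ such that $J$ exists and $u_j\notin\Gamma_p$ for $j<J$.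

(a) If $h(g')\ne0$, choose $\varepsilon$ with $h(\varepsilon g')>0$; then $J$ exists by Lemma~\ref{lem:dep}(c). If $h(g')=0$, choose $\varepsilon$ by Lemma~\ref{lem:dep}(b) so that $J$ exists. In both cases $a<h(i)\le h(u_j)<b$ for $j<J$, and $u_j\notin\Gamma_p$ by Lemma~\ref{lem:gap}.

(b) Let $\delta(u)=d_\nu+\nu\cdot(\pi(u)-\bar\alpha)$ for a normal $\nu$ with $\delta(i)=\operatorname{dep}(i)$; then $\operatorname{dep}\le\delta$ everywhere. If $\nu\cdot\pi(g')\ne0$, choose $\varepsilon$ so that $\delta(u_j)$ decreases linearly; then $J$ exists. Otherwise $\delta(u_j)$ is constant, and we choose $\varepsilon$ by Lemma~\ref{lem:dep}(b). In both cases $0<\operatorname{dep}(u_j)\le\delta(u_j)\le\delta(i)<\rho$ for $j<J$, and $u_j\notin\Gamma_p$ by Lemma~\ref{lem:dep}(d).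
\end{proof}

\subsection{The periodic shell}

Let $\mathcal{R}=\{o\in\mathbb{R}^3:10C\le\operatorname{dep}(o)\le\rho-10C\}$. By Lemma~\ref{lem:clear}(b), $x$ is locally $K\mathbb{Z}^3$-periodic on $\mathcal{R}$. To replace $x$ outside the shell by a single periodic configuration, we need the local periodic configurations to agree, and for this $\mathcal{R}$ must be connected. For a cell that is a strip between two parallel traces it is not; this is the second use of the third direction.

\begin{lemma}\label{lem:shell}
There is a $K\mathbb{Z}^3$-periodic configuration $\omega_p$ with $x_i=\omega_p(i)$ for all $i\in\mathcal{R}\cap\mathbb{Z}^3$, and there is $o_0\in\mathbb{R}^3$ with $\operatorname{dep}(o_0)=\rho/2$.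
\end{lemma}

\begin{proof}
\emph{$\mathcal{R}$ is connected.} Since $\mathcal{R}=\pi(\mathcal{R})+p_{\mathbb{R}}$, it suffices to treat $\pi(\mathcal{R})$, in polar coordinates around $\bar\alpha$. Let $\Theta$ be the union of the open half-circles $H_\nu=\{\theta:|\theta|=1,\ \nu\cdot\theta<0\}$, $\nu\in\mathcal{N}$. Two of them, $H_\nu$ and $H_{\nu'}$, meet unless $\nu'=-\nu$. If $\nu_1,\nu_2\in\mathcal{N}$ are not parallel, $H_{\nu_1}$ meets $H_{\nu_2}$, and every $H_\nu$ meets one of them; so $\Theta$ is connected and nonempty. If the unit vector $\theta$ is not in $\Theta$, then $\operatorname{dep}\ge\rho$ on the ray $\bar\alpha+t\theta$, $t\ge0$, which therefore misses $\pi(\mathcal{R})$. For $\theta\in\Theta$ and $c<\rho$ put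
\[
t_c(\theta)=\min_{\nu\cdot\theta<0}\frac{d_\nu-c}{|\nu\cdot\theta|}>0 .
\]
Normals with $\nu\cdot\theta\ge0$ contribute values at least $\rho>c$ to the depth along the ray. Hence, for $t\ge0$, $\operatorname{dep}(\bar\alpha+t\theta)\ge c$ if and only if $t\le t_c(\theta)$, and $\operatorname{dep}(\bar\alpha+t\theta)\le c$ if and only if $t\ge t_c(\theta)$. So the ray meets $\pi(\mathcal{R})$ in the segment $t_{\rho-10C}(\theta)\le t\le t_{10C}(\theta)$, which contains the point $\gamma(\theta)=\bar\alpha+t_{\rho/2}(\theta)\theta$ of depth $\rho/2$. The map $\gamma$ is continuous on $\Theta$, because $1/t_{\rho/2}(\theta)=\max_{\nu\in\mathcal{N}}\,(-\nu\cdot\theta)/(d_\nu-\rho/2)$ is continuous and positive there. Thus $\pi(\mathcal{R})$ is a union of segments each meeting the connected set $\gamma(\Theta)\subseteq\pi(\mathcal{R})$. Take for $o_0$ any point of $\gamma(\Theta)$.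

\emph{The configuration $\omega_p$.} For $o\in\mathcal{R}$, the points of $B(o,4C)$ have depth in $[6C,\rho-6C]$, so $Ke_1,Ke_2,Ke_3$ are unbroken in $B(o,4C)$ by Lemma~\ref{lem:clear}(b). By Lemma~\ref{lem:path}, on $B(o,3C)$ the value $x_i$ depends only on the class of $i$ modulo $K\mathbb{Z}^3$. Every ball of radius $C\ge4K$ contains a cube of side $K$ and so meets every class. Hence $o$ determines a map $\omega^o\colon\mathbb{Z}^3/K\mathbb{Z}^3\to A$, and $\omega^o=\omega^{o'}$ if $|o-o'|\le C$, since both can be read on $B(o',C)\subseteq B(o,3C)$. A locally constant function on a connected set is constant; let $\omega_p$ be its value.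
\end{proof}

Define $y^p_i=x_i$ if $\operatorname{dep}(i)\ge\rho/2$ and $y^p_i=\omega_p(i)$ otherwise. By Lemma~\ref{lem:shell},
\begin{equation}\label{eq:yp}
y^p=x\ \text{ on }\{\operatorname{dep}\ge10C\},\qquad y^p=\omega_p\ \text{ on }\{\operatorname{dep}\le\rho-10C\}.
\end{equation}

\begin{lemma}\label{lem:yp}
\begin{itemize}
\item[(a)] $y^p\in X$.
\item[(b)] $\Gamma_\ell(y^p)=\emptyset$ for $\ell\ne p$, and $\Gamma_p(y^p)=\{c\in\Gamma_p(x):\operatorname{dep}(c)>0\}\subseteq\{h\le a\}$.
\item[(c)] $y^p=\omega_p$ on $\{h>a\}$.
\end{itemize}
\end{lemma}

\begin{proof}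
(a) A translated support has diameter at most $D_0<\rho-20C$, so it lies in one of the two sets in \eqref{eq:yp}. In the first, $y^p=x\in X$. In the second, translate the support by an element of $K\mathbb{Z}^3$ that brings one of its points into $B(o_0,C)$. The pattern of $\omega_p$ is unchanged, and the support now lies within $C+D_0\le\rho/2-10C$ of $o_0$, hence in $\mathcal{R}$, where $\omega_p=x$.

(b) If $\operatorname{dep}(c)\ge\rho/2$, then $y^p=x$ on $B(c,5C)$, so $F(y^p,c)=F(x,c)$. If this is a line, it is $p$ by Lemma~\ref{lem:dep}(d), and $h(c)\le a$ by Lemmas~\ref{lem:dep}(c) and~\ref{lem:gap}. All $c\in\Gamma_p(x)$ of positive depth fall in this case, as their depth is at least $\rho$. If $\operatorname{dep}(c)<\rho/2$, then $y^p=\omega_p$ on $B(c,5C)$. Take $c'\in B(o_0,C)$ with $c'-c\in K\mathbb{Z}^3$. On $B(c',5C)\subseteq\mathcal{R}$ we have $x=\omega_p$, so $F(y^p,c)=F(x,c')$, which is not a line by Lemma~\ref{lem:dep}(d), since $0<\operatorname{dep}(c')<\rho$.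

(c) First, each $Ke_j$ is unbroken in $y^p$ at every $i$ with $h(i)>a$. If $\operatorname{dep}(i)\ge11C$, then $h(i)<b$, both $i$ and $i+Ke_j$ have depth at least $10C$, and Lemma~\ref{lem:clear}(a) applies. If $\operatorname{dep}(i)<11C$, both points have depth less than $12C\le\rho-10C$ and both values are given by $\omega_p$. Now choose $j$ with $h(e_j)\ne0$ and move from $i$ by the step $Ke_j$ or $-Ke_j$ that increases the height, until the height is at least $b$. Both ends of each step have height greater than $a$, so $y^p$ is constant along the way, and so is $\omega_p$. At the end the depth is at most $0$ and $y^p=\omega_p$.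
\end{proof}

Everything so far is symmetric under exchanging $(p,\Lambda_p,a)$, $(q,\Lambda_q,b)$, $h$ with $(q,\Lambda_q,-b)$, $(p,\Lambda_p,-a)$, $-h$. So there are also a $q$-cell, a $K\mathbb{Z}^3$-periodic configuration $\omega_q$ and $y^q\in X$ such that $y^q=\omega_q$ on $\{h<b\}$, $\Gamma_\ell(y^q)=\emptyset$ for $\ell\ne q$, and $\beta\in\Gamma_q(y^q)\subseteq\{h\ge b\}$.

\begin{lemma}\label{lem:omega}
$\omega_p=\omega_q$.
\end{lemma}

\begin{proof}
Let $o$ be the midpoint of the common perpendicular of $\Lambda_p$ and $\Lambda_q$; it is at distance $\rho/2$ from both and has height $(a+b)/2$. On $B(o,C)$ the depth in either cell is at least $\rho/2-C\ge10C$, and the height differs from $(a+b)/2$ by at most $C^2<\rho/2\le(b-a)/2$. So $\omega_p=y^p=x=y^q=\omega_q$ on $B(o,C)$, which meets every class modulo $K\mathbb{Z}^3$.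
\end{proof}

\subsection{Gluing}

We write $\omega=\omega_p=\omega_q$. The configuration $y^p$ may still contain many $p$-tubes, arranged for instance periodically in the direction $q$ over a long distance. To break every vector transverse to $p$ near one point, we center at an extreme tube.

\begin{proof}[Proof of Proposition~\ref{prop:three}]
Let $f_p\colon\mathbb{Z}^3\to\mathbb{Z}$ be a linear form vanishing on $p_{\mathbb{Z}}$ but not on $q_{\mathbb{Z}}$. It defines a function on the plane $p_{\mathbb{R}}^\perp$, and an affine coordinate on the line $\{h=a\}$, whose direction is $\pi(q_{\mathbb{R}})$. By Lemma~\ref{lem:dep}(b), the part of this line inside the $p$-cell is bounded on one side; changing the sign of $f_p$ if necessary, $f_p$ is bounded below on it. The set $\Gamma_p(y^p)\cap\{h=a\}$ contains $\alpha$ and projects into this part, and $f_p$ takes integer values on it. Let $\alpha^*$ be a point of this set where $f_p$ is minimal. Symmetrically, let $f_q$ vanish on $q_{\mathbb{Z}}$ but not on $p_{\mathbb{Z}}$, and let $\beta^*$ minimize $f_q$ on $\Gamma_q(y^q)\cap\{h=b\}$.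

Let $z=\pm z_\Pi$ with $h(z)=1$. Choose $\lambda\in K\mathbb{Z}^3$ such that $\beta'=\beta^*-\lambda$ lies in $B(\alpha^*+(T_0+C^2)z,C)$. Then
\[
b':=h(\beta')=b-h(\lambda)\ge a+T_0,\qquad|\beta'-\alpha^*|\le C+(T_0+C^2)C=c_0 .
\]
Let $y'_i=y^q_{i+\lambda}$. Since $\lambda\in K\mathbb{Z}^3$, we have $y'=\omega$ on $\{h<b'\}$; moreover $\Gamma_q(y')=\Gamma_q(y^q)-\lambda\subseteq\{h\ge b'\}$, and $\beta'$ minimizes $f_q$ on $\Gamma_q(y')\cap\{h=b'\}$. As $y^p=\omega=y'$ on $\{a<h<b'\}$, we may define $y$ by
\[
y=y^p\ \text{ on }\{h<b'\},\qquad y=y'\ \text{ on }\{h>a\}.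
\]
A set on which $h$ varies by less than $b'-a$ is contained in one of these two half-spaces. This applies to translated supports, since $D-2<T_0$, so $y\in X$. It also applies to the balls $B(c,5C)$, since $10C^2<T_0$. We claim that $\Gamma_p(y)=\Gamma_p(y^p)$. If $c\in\Gamma_p(y)$, then $B(c,5C)\not\subseteq\{h>a\}$ because $\Gamma_p(y')=\emptyset$; so $B(c,5C)\subseteq\{h<b'\}$ and $F(y^p,c)=F(y,c)=p$. Conversely, if $c\in\Gamma_p(y^p)$, then $h(c)\le a$, so $B(c,5C)\subseteq\{h<b'\}$ and $F(y,c)=p$. Symmetrically $\Gamma_q(y)=\Gamma_q(y')$.

Let $v\ne0$, and suppose first $v\notin p$. The kernels of $h$ and $f_p$ are distinct planes containing $p$, so $(h(v),f_p(v))\ne(0,0)$. Choose $\varepsilon=\pm1$ with $h(\varepsilon v)>0$, or with $h(v)=0$ and $f_p(\varepsilon v)<0$. Then $\alpha^*\in\Gamma_p(y)$ and $\alpha^*+\varepsilon v\notin\Gamma_p(y)$, so the patterns of $y$ on the $5C$-balls around these points differ: $y_i\ne y_{i+\varepsilon v}$ for some $i\in B(\alpha^*,5C)$. Thus $v$ is broken at $i$ or at $i-v$, within $5C+|v|$ of $\alpha^*$. If $v\in p$, then $v\notin q$; choose $\varepsilon$ with $h(\varepsilon v)<0$, or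 with $h(v)=0$ and $f_q(\varepsilon v)<0$, and conclude in the same way that $v$ is broken within $5C+|v|$ of $\beta'$. Translating $y$ so that $\alpha^*$ becomes the origin finishes the proof.
\end{proof}

\section{Coplanar directions: blocks and buffers}\label{sec:blocks}

In this section and the next, $x\in X$ is covered, $|\operatorname{Dir}(x)|\ge2$, and all directions lie in one plane $\Pi$, which then belongs to $\mathcal{Q}$. We say that $x$ is \emph{$\Pi$-coplanar}. The cells of Section~\ref{sec:three} would now be strips, and no surgery can isolate a tube sideways. In exchange, $x$ has a layered structure, as in Example~\ref{ex:two}: slabs that are invariant in one direction alternate with slabs invariant under the whole lattice $L_\Pi$.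

Write $h=h_\Pi$ for the height, $L=L_\Pi$, $z=z_\Pi$, and $H=\bigcup_\ell h(\Gamma_\ell)\subseteq\mathbb{Z}$. Replacing $(h,z)$ by $(-h,-z)$ preserves (C1)--(C6), so every statement below has a mirror image, upside down.

\begin{lemma}\label{lem:sep}
If $t\in h(\Gamma_\ell)$, $t'\in h(\Gamma_{\ell'})$ and $\ell\ne\ell'$, then $|t-t'|>\Delta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tube} and (C5), there are points of $\Gamma_\ell$ and $\Gamma_{\ell'}$ at distance at most $C(1+|t-t'|)$, and this distance exceeds $r-s$.
\end{proof}

So every $t\in H$ belongs to $h(\Gamma_\ell)$ for exactly one $\ell$, its \emph{label}. A wall transverse to $\Pi$ crosses the heights, and the next lemma says which tubes it can meet first.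

\begin{lemma}\label{lem:cross}
Let a test vector $g$ be broken at $i$, with $F(i)=\Pi'$ a plane different from $\Pi$, and let $d=\Pi\cap\Pi'$. The least element of $H$ that is $\ge h(i)$ and the greatest element of $H$ that is $\le h(i)$, when they exist, have label $d$.
\end{lemma}

\begin{proof}
By symmetry, consider the least $t\in H$ with $t\ge h(i)$, and suppose that its label $\ell$ is not $d$. Then no point of $\Gamma_d$ has height in $[h(i),t]$. Let $L_{\Pi'}=\mathbb{Z}\hat d\oplus\mathbb{Z}g'$ as in (C2). Since $g'\notin\Pi$, after a change of sign $0<h(g')\le C^2$. Consider the rows $R_j=i+jg'+\mathbb{Z}\hat d$, $j\ge0$, each of constant height. In Lemma~\ref{lem:wall} for $\Pi'$, the second alternative produces a direction in $\Pi'\cap\Pi$, that is, a point of $\Gamma_d$. So by induction, first along $R_0$ and then from row to row, $g$ is broken and $F=\Pi'$ at all points of the rows of height in $[h(i),t]$. Let $R_J$ be the first row of height at least $t$. Its height is at most $t+C^2$, and $F\subseteq\Pi'$ on it: for $J=0$ by what was just shown, for $J\ge1$ by Lemma~\ref{lem:wall} applied to the points of $R_{J-1}$.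 Let $c\in\Gamma_\ell$ have height $t$. By (C5), some $u\in R_J$ is within $C(1+C^2)\le r-s$ of $c+\mathbb{Z}\hat\ell\subseteq\Gamma_\ell$. Then $\ell\subseteq F(u)\subseteq\Pi'$, so $\ell=d$, a contradiction.
\end{proof}

Every point of $\mathbb{Z}^3$ is uniquely $u+tz$ with $u\in\Pi_{\mathbb{Z}}$, $t\in\mathbb{Z}$. The \emph{layer} of $x$ at height $t$ is $x^{[t]}\in A^{\Pi_{\mathbb{Z}}}$, $x^{[t]}(u)=x_{u+tz}$. It is invariant under translation by $e\in\Pi_{\mathbb{Z}}$ if and only if $e$ is unbroken at all points of height $t$. A \emph{buffer} is an open interval $(a,b)$ whose endpoints are consecutive elements of $H$ with different labels; then $b-a>\Delta$.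

\begin{lemma}[buffers]\label{lem:buffer}
If $t$ lies in a buffer, then $x^{[t]}$ is $L$-invariant.
\end{lemma}

\begin{proof}
As $L$ has a basis of test vectors, it suffices to show that a test vector $e\in L$ is unbroken at every $i$ with $h(i)$ in a buffer $(a,b)$. If it is broken, $F(i)$ is not a line since $h(i)\notin H$, so it is a plane $\Pi'\not\ni e$, and $\Pi'\ne\Pi$. By Lemma~\ref{lem:cross}, $a$ and $b$ both have label $\Pi\cap\Pi'$, a contradiction.
\end{proof}

A \emph{block} is an equivalence class of $H$ for the relation: $t\sim t'$ if all elements of $H$ in the closed interval between $t$ and $t'$ have the same label. Blocks have a label and are linearly ordered, and consecutive blocks are separated by a buffer. For a block $\mathsf{b}$ let $I_{\mathsf{b}}$ be the open interval from the greatest element of $H$ below $\mathsf{b}$ (or $-\infty$ if there is none) to the least element of $H$ above $\mathsf{b}$ (or $+\infty$). Thus $I_{\mathsf{b}}\cap H=\mathsf{b}$, and $I_{\mathsf{b}}$ includes the adjacent buffers. Every integer $t$ lies in some $I_{\mathsf{b}}$: take the block of the least element of $H$ that is $\ge t$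 or, if there is none, of the greatest element of $H$.

\begin{lemma}[blocks]\label{lem:block}
If $\mathsf{b}$ has label $p$ and $t\in I_{\mathsf{b}}$, then $x^{[t]}$ is $\hat p$-invariant.
\end{lemma}

\begin{proof}
Suppose that $\hat p$ is broken at $i$ with $h(i)\in I_{\mathsf{b}}$. Then $p\not\subseteq F(i)$. If $F(i)$ were a line, $h(i)$ would be an element of $\mathsf{b}$ with a label other than $p$. So $F(i)=\Pi'$ is a plane, $\Pi'\ne\Pi$ and $d=\Pi\cap\Pi'\ne p$. Pick $t'\in\mathsf{b}$. If $t'\ge h(i)$, the least element of $H$ that is $\ge h(i)$ lies in $[h(i),t']\subseteq I_{\mathsf{b}}$ and has label $p$; if $t'\le h(i)$, the same holds for the greatest element of $H$ that is $\le h(i)$. Both contradict Lemma~\ref{lem:cross}.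
\end{proof}

We now measure how far a block is from being $L$-invariant. For each $p\in\mathcal{L}$ with $p\subset\Pi$ fix a basis $L=\mathbb{Z}\hat p\oplus\mathbb{Z}e_p$ as in (C2). The subgroups of $L$ containing $\hat p$ are the groups $\mathbb{Z}\hat p+k\mathbb{Z}e_p$, of index $k\ge1$ in $L$, and $\mathbb{Z}\hat p$, of index $k=\infty$. A group of finite index $k$ contains $kL$ and has index $K^2k$ in $\Pi_{\mathbb{Z}}$. For a block $\mathsf{b}$ of label $p$, let $\operatorname{Per}(\mathsf{b})$ be the group of all $g\in L$ leaving the layers $x^{[t]}$, $t\in I_{\mathsf{b}}$, invariant, and let $k(\mathsf{b})$ be its index in $L$; it contains $\hat p$ by Lemma~\ref{lem:block}. In Example~\ref{ex:two} with $M=1$ and $n$ large there are two blocks, and both have $K=1$ and $k=n$.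

\begin{lemma}\label{lem:twoblocks}
Let $\kappa\ge1$. If $x$ has no period of norm at most $C\kappa!$, there are blocks $\mathsf{b}<\mathsf{b}'$ with labels $p\ne q$ and $k(\mathsf{b}),k(\mathsf{b}')>\kappa$ such that all layers $x^{[t]}$ with $\max\mathsf{b}<t<\min\mathsf{b}'$ are $\kappa!L$-invariant.
\end{lemma}

\begin{proof}
Call a block \emph{large} if $k>\kappa$. For the other blocks, $\operatorname{Per}\supseteq kL\supseteq\kappa!L$. If all large blocks had the same label $p$ (or if there were none; then take any $p\in\operatorname{Dir}(x)$), the vector $\kappa!\,\hat p$ would leave every layer invariant and be a period of norm at most $C\kappa!$. So two large blocks have different labels. Only finitely many blocks lie between them, so there are large blocks $\mathsf{b}<\mathsf{b}'$ with different labels and no large block in between. If no block lies between them, $(\max\mathsf{b},\min\mathsf{b}')$ is a buffer and Lemma~\ref{lem:buffer} applies. Otherwise this interval is the union of the intervals $I_{\mathsf{b}''}$ over the blocks $\mathsf{b}''$ in between, which are not large.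
\end{proof}

\section{Coplanar directions: cutting and gluing layers}\label{sec:layers}

We view a configuration as a bi-infinite word whose letters are layers. The alphabet $A^{\Pi_{\mathbb{Z}}}$ is infinite, but the layers invariant under a subgroup of finite index are finite in number, so the pumping arguments of finite automata apply wherever the layers are doubly periodic. This is the second place where dimension three matters: $\mathbb{Z}^3/\Pi_{\mathbb{Z}}$ has rank one, so the layers are arranged in a word and not in a higher-dimensional array.

\subsection{Allowed sequences}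

Fix $\Pi\in\mathcal{Q}$ and the notation $h,L,z,e_p$. A sequence $(\mu_j)_{j\in J}$ of layers indexed by an interval $J\subseteq\mathbb{Z}$ defines the coloring $u+jz\mapsto\mu_j(u)$ of $h^{-1}(J)$; it is \emph{allowed} if no forbidden pattern appears in this coloring. Being allowed is a closed condition; it is preserved by shifting the indices, by translating all layers by the same element of $\Pi_{\mathbb{Z}}$, and by passing to a subinterval. A configuration $y$ is in $X$ if and only if $(y^{[j]})_{j\in\mathbb{Z}}$ is allowed. The \emph{state} at $j$ is the $(D-1)$-tuple $(\mu_j,\dots,\mu_{j+D-2})$. A subgroup of index $m$ in $\Pi_{\mathbb{Z}}$ leaves exactly $|A|^{(D-1)m}$ tuples invariant; for $L$ this number is $N_0$. Recall that a translated support whose lowest point has height $t$ lies at heights in $[t,t+D-2]$.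

\begin{lemma}[deletion]\label{lem:splice}
If an allowed sequence has the same state at $j$ and at $j'>j$, then deleting $\mu_j,\dots,\mu_{j'-1}$ and closing the gap gives an allowed sequence.
\end{lemma}

\begin{proof}
Index the new sequence so that it equals $\mu_i$ for $i\ge j'$ and $\mu_{i-(j'-j)}$ for $i<j'$. Since the states agree, the second formula also holds for $i\le j'+D-2$. A support with lowest height $t\ge j'$ sees the first formula, and one with $t<j'$ sees the second.
\end{proof}

Let $p,q\in\mathcal{L}$ lie in $\Pi$, and let $\sigma,\tau$ be $L$-invariant $(D-1)$-tuples of layers. Let $Y^-(p,\sigma)$ be the set of allowed sequences $\eta=(\eta_j)_{j\le D-1}$ of $\hat p$-invariant layers whose state at $1$ is $\sigma$, and let $Y^+(q,\tau)$ be the set of allowed sequences $\eta'=(\eta'_j)_{j\ge-(D-1)}$ of $\hat q$-invariant layers whose state at $-(D-1)$ is $\tau$. These are the possible lower and upper halves of the configuration to be built, and they are mirror images of each other. Both sets are compact and invariant under translation by $L$.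

For $\eta\in Y^-(p,\sigma)$ and $m\le1$, let $\operatorname{Per}_m(\eta)$ be the group of $g\in L$ leaving $\eta_m,\dots,\eta_{D-1}$ invariant, $\operatorname{Per}(\eta)=\bigcap_m\operatorname{Per}_m(\eta)$, and let $k_m(\eta)$, $k(\eta)$ be their indices in $L$. These groups contain $\hat p$ and shrink as $m$ decreases, so $1=k_1\le k_0\le k_{-1}\le\dots\le k(\eta)$, and $k_m=k_{m'}$ implies $\operatorname{Per}_m=\operatorname{Per}_{m'}$. If all $k_m$ are at most $\kappa$, the groups stabilize and $k(\eta)\le\kappa$; so $k(\eta)>\kappa$ implies $k_m(\eta)>\kappa$ for some $m$. For $\eta'\in Y^+(q,\tau)$ and $m\ge-1$, the index $k_m(\eta')$ refers to the layers $\eta'_{-(D-1)},\dots,\eta'_m$.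

\begin{lemma}[gluing]\label{lem:glue}
Let $\mu_1,\dots,\mu_n$, $n\ge D-1$, be an allowed word with first state $\sigma$ and last state $\tau$, and let $\eta\in Y^-(p,\sigma)$, $\eta'\in Y^+(q,\tau)$. There is $y\in X$ with $y^{[j]}=\eta_j$ for $j\le D-1$, $y^{[j]}=\mu_j$ for $1\le j\le n$, and $y^{[j]}=\eta'_{j-n-1}$ for $j\ge n-D+2$.
\end{lemma}

\begin{proof}
The three prescriptions agree where they overlap, on the states $\sigma$ and $\tau$. A support with lowest height $t$ lies in the range of the first if $t\le1$, of the second if $1\le t\le n-D+2$, and of the third if $t\ge n-D+2$.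
\end{proof}

We extract these three pieces from a $\Pi$-coplanar configuration. Below $\mathsf{b}$ there may be blocks with other labels; they are removed by repeating a part of the buffer.

\begin{lemma}\label{lem:half}
In the situation of Lemma~\ref{lem:twoblocks}, let $\sigma$ and $\tau$ be the states of $(x^{[t]})$ at $\max\mathsf{b}+1$ and at $\min\mathsf{b}'-D+1$. Then $\sigma$ and $\tau$ are $L$-invariant; there are $\eta\in Y^-(p,\sigma)$ and $\eta'\in Y^+(q,\tau)$ with $k(\eta),k(\eta')>\kappa$; and there is an allowed word of $\kappa!L$-invariant layers, of length at least $D-1$, with first state $\sigma$ and last state $\tau$.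
\end{lemma}

\begin{proof}
The buffers above $\max\mathsf{b}$ and below $\min\mathsf{b}'$ have length greater than $\Delta\ge D$, so $\sigma$ and $\tau$ lie in buffers and are $L$-invariant by Lemma~\ref{lem:buffer}. The word consists of the layers of $x$ at heights $\max\mathsf{b}+1,\dots,\min\mathsf{b}'-1$. It remains to construct $\eta$ with $\operatorname{Per}(\eta)=\operatorname{Per}(\mathsf{b})$; the sequence $\eta'$ is obtained by symmetry. Translate $x$ so that $\max\mathsf{b}=0$.

If $I_{\mathsf{b}}$ is unbounded below, let $\eta_j=x^{[j]}$ for $j\le D-1$. Otherwise there is a buffer below $\min\mathsf{b}$ containing more than $\Delta-1\ge N_0+2D$ integers, hence more than $N_0$ states, all $L$-invariant. Two of them, at $t<t'$, coincide. Put $\eta_j=x^{[j]}$ for $t\le j\le D-1$ and, recursively downward, $\eta_j=\eta_{j+t'-t}$ for $j<t$. The relation $\eta_j=\eta_{j+t'-t}$ then holds for all $j\le t+D-2$. A support with lowest height less than $t$ lies at heights at most $t+D-2$, so it sees the same pattern as its translate by $(t'-t)z$; repeating this, we reach a support at heights at least $t$, where $\eta$ agrees with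 $x$. So $\eta$ is allowed.

In both cases every layer of $\eta$ is a layer $x^{[j]}$ with $j\in I_{\mathsf{b}}$, hence $\hat p$-invariant, and the layers $x^{[j]}$, $j\in I_{\mathsf{b}}$, that do not occur in $\eta$ lie in buffers and are $L$-invariant. So $\eta\in Y^-(p,\sigma)$ and $\operatorname{Per}(\eta)=\operatorname{Per}(\mathsf{b})$.
\end{proof}

\subsection{Bringing the breaks close}

The inequality $k(\eta)>\kappa$ says that $e_p,2e_p,\dots,\kappa e_p$ are broken somewhere in $\eta$, possibly very far down and very far sideways. The next lemma bounds the vertical distance, and the one after it the horizontal distance. Let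
\[
G(\kappa)=\sum_{k=1}^{\kappa}|A|^{(D-1)K^2k}.
\]

\begin{lemma}[pumping]\label{lem:pump}
If $Y^-(p,\sigma)$ contains an element with $k>\kappa\ge1$, it contains $\eta$ with $k_{1-G(\kappa')}(\eta)>\kappa'$ for all $1\le\kappa'\le\kappa$. The same holds for $Y^+(q,\tau)$ with $k_{G(\kappa')-1}$.
\end{lemma}

\begin{proof}
For $\eta$ with $k(\eta)>\kappa$ let $m(\eta)\le0$ be the largest $m$ with $k_m(\eta)>\kappa$, and choose $\eta$ with $m=m(\eta)$ maximal. Suppose that for some $k\le\kappa$ more than $|A|^{(D-1)K^2k}$ indices $j\in(m,1]$ have $k_j(\eta)=k$. The states at these indices are invariant under $\mathbb{Z}\hat p+k\mathbb{Z}e_p$, so two of them, at $j<j'$, coincide. Let $\tilde\eta$ be obtained by Lemma~\ref{lem:splice}, the part below the gap moving up by $j'-j$. Since $j'\le1$, the state $\sigma$ is untouched and $\tilde\eta\in Y^-(p,\sigma)$. As $m<j$, the group $\operatorname{Per}_{m+j'-j}(\tilde\eta)$ consists of the $g\in L$ fixing $\eta_m,\dots,\eta_{j-1}$ and $\eta_{j'},\dots,\eta_{D-1}$. Such $g$ lie in $\operatorname{Per}_{j'}(\eta)=\operatorname{Per}_j(\eta)$, so they also fix the deleted layers, and the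 group equals $\operatorname{Per}_m(\eta)$. Hence $k(\tilde\eta)>\kappa$ and $m(\tilde\eta)\ge m+j'-j>m$, which contradicts the choice of $\eta$.

So for $\kappa'\le\kappa$ at most $G(\kappa')$ indices $j\in(m,1]$ have $k_j\le\kappa'$, and no index $j\le m$ does. If $k_{1-G(\kappa')}\le\kappa'$, then by monotonicity the $G(\kappa')+1$ indices $1-G(\kappa'),\dots,1$ would all have this property.
\end{proof}

Finitely many $\hat p$-invariant layers form a one-dimensional object. Let $U$ be a set of representatives of $\Pi_{\mathbb{Z}}/L$ of norm at most $C$, as in (C6); then $\Pi_{\mathbb{Z}}=U+\mathbb{Z}\hat p+\mathbb{Z}e_p$. For $\eta\in Y^-(p,\sigma)$ and $m\le1$, the \emph{$m$-encoding} of $\eta$ is the bi-infinite word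
\[
\theta_j=\bigl(\eta_i(u+je_p)\bigr)_{u\in U,\ m\le i\le D-1},\qquad j\in\mathbb{Z},
\]
over a finite alphabet. It determines the layers $\eta_m,\dots,\eta_{D-1}$, translation by $e_p$ acts on it as the shift, and $k\ge1$ is a period of $\theta$ if and only if $ke_p\in\operatorname{Per}_m(\eta)$, that is, if and only if $k_m(\eta)$ is finite and divides $k$. Encodings for $Y^+(q,\tau)$ are defined with $e_q$. A finite word $\theta_j\cdots\theta_{j+n-1}$ \emph{has period} $k$ if $\theta_i=\theta_{i+k}$ whenever $j\le i$ and $i+k<j+n$.

\begin{lemma}\label{lem:window}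
If a bi-infinite word $\theta$ has no period $\le\kappa$, then some factor of $\theta$ of length $2\,\kappa!$ has no period $\le\kappa$.
\end{lemma}

\begin{proof}
Suppose that every such factor has a period $\le\kappa$. For each $j$, the factor starting at $j$ has a period $k$ dividing $\kappa!$, so $\theta_j=\theta_{j+k}=\dots=\theta_{j+\kappa!}$. Thus $\theta$ has period $\kappa!$. If $k\le\kappa$ is a period of the factor starting at $0$, then $\theta_i=\theta_{i+k}$ for $0\le i<\kappa!$, hence for all $i$.
\end{proof}

\begin{proposition}\label{prop:quant}
There is a function $\Psi_1(\kappa_0)$, computable from $(A,\mathcal{F},M,\kappa_0)$, with the following property. Let $\kappa_0\ge1$ and $\kappa=C^2K\kappa_0$. If $x\in X$ is $\Pi$-coplanar for some $\Pi$ and has no period of norm at most $C\kappa!$, then there is $y\in X$ in which every $v$ with $0<|v|\le\kappa_0$ is broken in $B(0,\Psi_1(\kappa_0))$.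
\end{proposition}

\begin{proof}
Put $G=G(\kappa)$, $W=|A|^{(D-1)K^2(\kappa!)^2}+D$, $R_1=C(1+2\,\kappa!+G+W)$ and $\Psi_1(\kappa_0)=(R_1+2C)(1+K\kappa_0)$. These numbers do not depend on $\Pi$ or $x$.

\emph{Construction of $y$.} Take $p,q,\sigma,\tau$ from Lemmas~\ref{lem:twoblocks} and~\ref{lem:half}. By Lemma~\ref{lem:pump} there are $\eta\in Y^-(p,\sigma)$ and $\eta'\in Y^+(q,\tau)$ with $k_{1-G}(\eta)>\kappa$ and $k_{G-1}(\eta')>\kappa$. The corresponding encodings have no period $\le\kappa$. By Lemma~\ref{lem:window}, after translating $\eta$ by a multiple of $e_p$ and $\eta'$ by a multiple of $e_q$, their factors on $[0,2\,\kappa!)$ have no period $\le\kappa$. The two halves can be translated independently because $\sigma$ and $\tau$ are $L$-invariant. Let $\mu_1,\dots,\mu_n$ be a shortest allowed word of $\kappa!L$-invariant layers with $n\ge D-1$, first state $\sigma$ and last state $\tau$. Its states are pairwise distinct, since a deletion between equal states (Lemma~\ref{lem:splice}) keeps the first and the last state. The group $\kappa!L$ has index $K^2(\kappa!)^2$ in $\Pi_{\mathbb{Z}}$, so $n-D+2\le W-D$ and $n<W$.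 Let $y\in X$ be given by Lemma~\ref{lem:glue}. Its layers of height $\le0$ are $\hat p$-invariant and those of height $>n$ are $\hat q$-invariant.

\emph{Breaks near the origin.} Let $1\le k\le\kappa$. There are $u\in U$, $0\le j<2\,\kappa!$ and $m\ge1-G$ with $\eta_m(u+je_p)\ne\eta_m(u+je_p+ke_p)$, and $m\le0$ because $\sigma$ is $L$-invariant. So $ke_p$ is broken in $y$ at the point $i^-_k=u+je_p+mz$ of height $\le0$. In the same way $ke_q$ is broken at a point $i^+_k=u'+j'e_q+(n+1+m')z$ with $u'\in U$, $0\le j'<2\,\kappa!$ and $0\le m'\le G-1$, whose height lies in $(n,W+G]$. Both points lie in $B(0,R_1)$. Consequently: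
\begin{itemize}
\item[$(*)$] if $g\in L\setminus p$ and $C|g|\le\kappa$, then $y_i\ne y_{i+\varepsilon g}$ for some $\varepsilon=\pm1$ and $i\in B(0,R_1)$; if $g\in L\setminus q$ and $C|g|\le\kappa$, the same holds with $0<h(i)\le R_1$.
\end{itemize}
Indeed, write $g=m\hat p+k'e_p$; by (C2), $0<|k'|\le C|g|\le\kappa$. With $\varepsilon$ the sign of $k'$, $k=|k'|$ and $i=i^-_k$, the $\hat p$-invariance of the layer gives $y_{i+\varepsilon g}=y_{i+ke_p}\ne y_i$. The second part uses $\hat q$, $e_q$ and $i^+_k$.

\emph{Vectors in $\Pi$.} Let $v\in\Pi_{\mathbb{Z}}$, $0<|v|\le\kappa_0$. Then $g=Kv\in L$ has $C|g|\le CK\kappa_0\le\kappa$ and lies outside $p$ or outside $q$. By $(*)$, $y$ is not constant on $\{i+jv:|j|\le K\}$ for some $i\in B(0,R_1)$, so $v$ is broken at a point $i+jv$ with $-K\le j<K$, of norm at most $R_1+K\kappa_0\le\Psi_1(\kappa_0)$.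

\emph{Vectors transverse to $\Pi$.} Such a vector would carry the period $\hat p$ of the lower half into the upper half. Let $h(v)\ne0$, $|v|\le\kappa_0$. The vector $g=\hat p\in L\setminus q$ has $C|g|\le C^2\le\kappa$, so by $(*)$ it is broken at a point $i'\in\{i,i-\hat p\}$ with $|i'|\le R_1+C$ and $0<h(i')\le R_1$. Choose $\varepsilon=\pm1$ with $h(\varepsilon v)\le-1$, and $n'\le R_1$ with $h(i'+n'\varepsilon v)\le0$. The points $i'+j\varepsilon v$ and $i'+\hat p+j\varepsilon v$, $0\le j\le n'$, have norm at most $R_1+2C+R_1\kappa_0\le\Psi_1(\kappa_0)$. If $v$ were unbroken in $B(0,\Psi_1(\kappa_0))$, we would have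
\[
y_{i'}=y_{i'+n'\varepsilon v}=y_{i'+n'\varepsilon v+\hat p}=y_{i'+\hat p},
\]
a contradiction.
\end{proof}

\subsection{Passing to the limit}

The configurations given by Proposition~\ref{prop:quant} for $\kappa_0\to\infty$ need not converge to an aperiodic one: the translation provided by Lemma~\ref{lem:window} depends on $\kappa$, and the breaks of a fixed vector may move away sideways. Lemma~\ref{lem:Z} gets around this. If all lower halves were doubly periodic, there would be only finitely many possibilities for each top part, and nothing could move away.

\begin{proposition}\label{prop:limit}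
Suppose that for every $N$ there is a covered $x\in X$ without periods of norm at most $N$ and with $\operatorname{Dir}(x)$ contained in a plane. Then $X$ contains an aperiodic configuration.
\end{proposition}

\begin{proof}
For $\kappa\ge1$ take such an $x_\kappa$ without periods of norm at most $C\kappa!$. By Proposition~\ref{prop:one} it has at least two directions, so it is $\Pi$-coplanar for some $\Pi$, and Lemmas~\ref{lem:twoblocks} and~\ref{lem:half} apply. There are finitely many possibilities for $(\Pi,p,q,\sigma,\tau)$, so one of them occurs for infinitely many $\kappa$. Fix it. Then $p\ne q$, for every $\kappa$ both $Y^-=Y^-(p,\sigma)$ and $Y^+(q,\tau)$ contain elements with $k>\kappa$, and there is an allowed word $\mu$ of length at least $D-1$ from $\sigma$ to $\tau$.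

We claim that $Y^-$ contains $\eta$ with $k(\eta)=\infty$. Suppose not. For $m\le1$, the $m$-encodings of the elements of $Y^-$ form a compact shift-invariant set, that is, a $\mathbb{Z}$-subshift, and each of them has the period $k_m(\eta)\le k(\eta)<\infty$. By Lemma~\ref{lem:Z} this subshift is finite, so the top part $(\eta_m,\dots,\eta_{D-1})$ takes finitely many values on $Y^-$. By Lemma~\ref{lem:pump} there are $\eta^\kappa\in Y^-$ with $k_{1-G(\kappa')}(\eta^\kappa)>\kappa'$ for all $\kappa'\le\kappa$. By a diagonal argument, along a subsequence every top part of $\eta^\kappa$ is eventually constant. The limit $\eta^\infty$ lies in $Y^-$ and shares each top part with $\eta^\kappa$ for large $\kappa$ in the subsequence, so $k(\eta^\infty)\ge k_{1-G(\kappa')}(\eta^\infty)>\kappa'$ for all $\kappa'$. Thus $k(\eta^\infty)=\infty$, contrary to the assumption. By symmetry there is $\eta'\in Y^+(q,\tau)$ with $k(\eta')=\infty$.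

Glue $\eta$, $\mu$, $\eta'$ by Lemma~\ref{lem:glue} to get $y\in X$. All layers of $\eta$ and $\eta'$ are layers of $y$, and $\operatorname{Per}(\eta)=\mathbb{Z}\hat p$, $\operatorname{Per}(\eta')=\mathbb{Z}\hat q$. Let $v$ be a period of $y$. If $h(v)=0$, then $Kv\in L$ lies in $\mathbb{Z}\hat p\cap\mathbb{Z}\hat q=0$, a contradiction. If $h(v)\ne0$, then for every $i$ there is $n\in\mathbb{Z}$ with $h(i+nv)\le0$, and $y_i=y_{i+nv}=y_{i+nv+\hat p}=y_{i+\hat p}$. So $\hat p\in\operatorname{Per}(\eta')=\mathbb{Z}\hat q$, a contradiction. Hence $y$ is aperiodic.
\end{proof}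

\section{Bounded periods}\label{sec:B}

Propositions~\ref{prop:three} and~\ref{prop:limit} need one fixed $M$ and configurations that are covered for this $M$ but have only long periods. The hypothesis of Theorem~\ref{thm:B} gives each point its own period, with no bound. We find $M$ by looking for a subshift $Z\subseteq X$ that has bounded periods and locally resembles configurations with long periods. In Example~\ref{ex:two}, the configurations with at most one line form such a $Z$, since a ball of radius $R<n/2$ meets at most one line of $x^{(n)}$. In general $Z$ comes from a minimality argument and the Baire category theorem: if a nonempty compact metric space is a countable union of closed sets, one of them has nonempty interior.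

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $X$ has no aperiodic point, but that for every $N$ some $x\in X$ has no period of norm at most $N$. For a subshift $Z\subseteq X$ let $\operatorname{Lang}_R(Z)=\{\zeta|_{B(0,R)}:\zeta\in Z\}$, and let the \emph{$R$-ball patterns} of $x$ be the patterns $j\mapsto x_{c+j}$ on $B(0,R)$, $c\in\mathbb{Z}^3$. Call $Z$ \emph{rich} if for all $R,N$ there is $x\in X$ without periods of norm at most $N$ all of whose $R$-ball patterns belong to $\operatorname{Lang}_R(Z)$. Note that $x$ is not required to lie in $Z$. If $Z$ itself contains, for every $N$, a point without periods of norm at most $N$, then $Z$ is rich, by translation invariance. In particular $X$ is rich; the empty subshift is not.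

\emph{There is a minimal rich subshift.} Let $(Z_\iota)$ be a nonempty chain of rich subshifts and $Z=\bigcap Z_\iota$. Fix $R$. The sets $\operatorname{Lang}_R(Z_\iota)$ form a chain of subsets of a finite set, so one of them, $\operatorname{Lang}_R(Z_{\iota_0})$, is contained in all others. For a pattern $w$ in it, the sets $\{\zeta\in Z_\iota:\zeta|_{B(0,R)}=w\}$ form a chain of nonempty compact sets, so their intersection is nonempty. Hence $\operatorname{Lang}_R(Z)=\operatorname{Lang}_R(Z_{\iota_0})$, and $Z$ is rich. By Zorn's lemma there is a minimal rich subshift $Z$, and $Z\ne\emptyset$.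

\emph{$Z$ has bounded periods.} Since $X$ has no aperiodic point, $Z$ is the union of the closed sets $Z_v=\{\zeta\in Z:v\text{ is a period of }\zeta\}$, $v\ne0$. By the Baire category theorem there are $v\neq0$ and a pattern $w$ with support $P$ such that the set of $\zeta\in Z$ with $\zeta|_P=w$ is nonempty and contained in $Z_v$. Every point of $Z$ in which $w$ appears has a translate in this set, so it has the period $v$. The points of $Z$ in which $w$ does not appear form a subshift $Z'\subsetneq Z$, which is not rich by minimality; so there is $N'\geq1$ such that every point of $Z'$ has a period of norm at most $N'$. With $M=\max(N',\lceil|v|\rceil)$, every point of $Z$ has a period of norm at most $M$.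

\emph{Conclusion.} Form the constants of Section~\ref{sec:local} for this $M$. As $Z$ is rich, for every $N$ there is $x_N\in X$ without periods of norm at most $N$ whose $(r+M)$-ball patterns belong to $\operatorname{Lang}_{r+M}(Z)$. The pattern around $c$ is the restriction of a point with a period $v'\in\mathcal{V}$, so $v'$ is unbroken in $B(c,r)$. Thus $x_N$ is covered. If $\operatorname{Dir}(x_N)$ is not contained in a plane for some $N$, Proposition~\ref{prop:three} gives an aperiodic point of $X$; otherwise Proposition~\ref{prop:limit} does. Both contradict the assumption.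
\end{proof}

The lemmas on tubes, walls, buffers and blocks concern a single covered configuration and hold in any subshift. The finite type hypothesis is used only to know that the results of cutting and gluing belong to $X$: in Lemma~\ref{lem:yp}(a), in the proof of Proposition~\ref{prop:three}, and in Lemmas~\ref{lem:splice}--\ref{lem:half}.

\section{The complexity of $\mathbf{AD}$}\label{sec:A}

Recall the $\Sigma^0_1$ statements $S(M,R)$ of \eqref{eq:S}. For a given $M$ there is a dichotomy. Either $S(M,r(M))$ fails, and then all vectors of norm at most $M$ are broken in some point of $X$ within the computable radius $r(M)$. Or it holds, and then every point of $X$ is covered, and the quantitative Propositions~\ref{prop:three} and~\ref{prop:quant} provide computable radii for all longer vectors.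

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Upper bound.} Let $\Psi(M,\kappa_0)=\max(\Psi_1(\kappa_0),\,c_0+5C+\kappa_0)$, where $C$, $c_0$ and $\Psi_1$ are formed for $M$. The integers $r(M)$ and $\Psi(M,\kappa_0)$ are computable from $(A,\mathcal{F},M,\kappa_0)$. We claim that $X$ has no aperiodic configuration if and only if
\begin{equation}\label{eq:crit}
\exists M,\kappa_0\ge1:\quad S(M,r(M))\ \text{ and }\ S(\kappa_0,\Psi(M,\kappa_0)).
\end{equation}
If $X$ has no aperiodic configuration, Theorem~\ref{thm:B} gives $M\ge1$ such that every $x\in X$ has a period of norm at most $M$. Then $S(M,R)$ holds for all $R$, and \eqref{eq:crit} holds with $\kappa_0=M$. Conversely, suppose that \eqref{eq:crit} holds and that $x\in X$ is aperiodic. Applying $S(M,r(M))$ to all translates of $x$ shows that $x$ is covered. By Proposition~\ref{prop:one}, $|\operatorname{Dir}(x)|\ge2$. By Proposition~\ref{prop:three} if $\operatorname{Dir}(x)$ is not contained in a plane, and by Proposition~\ref{prop:quant} if it is, there is $y\in X$ in which all $v$ with $0<|v|\le\kappa_0$ are broken in $B(0,\Psi(M,\kappa_0))$. This contradicts $S(\kappa_0,\Psi(M,\kappa_0))$.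 Condition \eqref{eq:crit} is $\Sigma^0_1$, so $\mathbf{AD}$ for $\mathbb{Z}^3$-SFTs is $\Pi^0_1$.

\emph{Hardness.} A Wang tile is a unit square with a color on each edge, and a tiling by a finite set $T$ of tiles is a map $\mathbb{Z}^2\to T$ in which adjacent tiles have the same color on their common edge. By Berger \cite{Be} (see also Robinson \cite{Ro}), the set of finite tile sets $T$ that tile $\mathbb{Z}^2$ is $\Pi^0_1$-hard, and there is a finite tile set $T_{\mathrm{ap}}$ that tiles $\mathbb{Z}^2$ and none of whose tilings has a nonzero period. Given $T$, let $X_T$ be the set of configurations over $T\times T_{\mathrm{ap}}\times T_{\mathrm{ap}}$ of the form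
\[
x_i=\bigl(\phi(i_1,i_2),\ \psi(i_1,i_2),\ \psi'(i_2,i_3)\bigr),
\]
where $\phi$ is a tiling by $T$ and $\psi,\psi'$ are tilings by $T_{\mathrm{ap}}$. This set is defined by conditions on pairs of adjacent cells (matching colors in two directions and equality in the third, for each component), so it is an SFT whose presentation is computable from $T$. If $g$ is broken nowhere in $x\in X_T$, then $(g_1,g_2)$ is broken nowhere in $\psi$ and $(g_2,g_3)$ nowhere in $\psi'$, so $g=0$. Thus every point of $X_T$ is aperiodic, and $X_T$ contains an aperiodic configuration if and only if $X_T\ne\emptyset$, that is, if and only if $T$ tiles $\mathbb{Z}^2$. So $\mathbf{AD}$ for $\mathbb{Z}^3$-SFTs is $\Pi^0_1$-hard.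
\end{proof}

\begin{thebibliography}{9}

\bibitem{Be}
Berger, 1966.

\bibitem{CH}
Antonin Callard and Benjamin Hellouin de Menibus, \emph{The aperiodic Domino problem in higher dimension}, arXiv:2202.07377 (2022).

\bibitem{Ro}
Robinson, 1971.

\end{thebibliography}
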